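# Equally spaced repetitions: which large $n$ admit a spaced permutation of $[n]^m$

## 1. A progression with one term too many

Fix an integer $m\ge 2$. We use two kinds of objects, positions and differences. Both are integers, but they are kept apart: the position $5$ and the difference $5$ are different things. For a position $t$ and a difference $d$ put
$$e(t,d)=\{d\}\sqcup\{t,\ t+d,\ \dots,\ t+(m-1)d\},$$
one difference together with an $m$-term progression of positions having that difference.

Now take $m+1$ positions in progression, $y,\ y+h,\ \dots,\ y+mh$, which is one more than fits into such a set. Remove both ends and keep the difference: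
$$T=\{h\}\sqcup\{y+h,\dots,y+(m-1)h\}.$$
Then $T$ can be completed at either end:
$$T\cup\{y\}=e(y,h),\qquad T\cup\{y+mh\}=e(y+h,h).\tag{1}$$

**Definition (switch).** We call $T$ the core of a switch with ends $y$ and $y+mh$.

For $m=3$, $y=0$, $h=2$, the core consists of the difference $2$ and the positions $2,4$; it is completed to $e(0,2)$ by position $0$ and to $e(2,2)$ by position $6$.

Equation (1) will be used in two ways. As an exchange: if $T$ is already placed, we may cover whichever of the two ends we please with it and leave the other one free. As a transport of weight: if we add weight $\alpha$ to $e(y,h)$ and subtract $\alpha$ from $e(y+h,h)$, then the total weight at $y$ goes up by $\alpha$, that at $y+mh$ goes down by $\alpha$, and nothing changes at any other position or at $h$. Both uses share a limitation: the ends satisfy $y\equiv y+mh\pmod m$, so a switch never moves anything out of its residue class modulo $m$. The arithmetic of the problem lives exactly in these residue classes. Hence the proof splits in two. Switches repair everything inside a residue class, and the distribution over the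 classes is arranged separately, by solving a small system of integer equations.

What the switch is for is the following question.

## 2. Spaced permutations as perfect matchings

Let $[n]^m$ be the multiset in which each of $1,\dots,n$ appears $m$ times. Let $\mathfrak S_n^m$ be the set of permutations of this multiset in which any two successive occurrences of the same element $k$ are separated by exactly $k$ terms. So if $k$ first occurs at index $\theta_k$, its occurrences are at $\theta_k,\theta_k+(k+1),\dots,\theta_k+(m-1)(k+1)$. For example $3\,1\,2\,1\,3\,2\in\mathfrak S_3^2$. Let $p(m,n)=|\mathfrak S_n^m|$. For which $n$ is $p(m,n)\ne0$?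

The source of the problem is Zan Pan, "The Multiple Permutation Problem and Some Conjectures", arXiv:1007.4663 (2010). The known result there is that for $m$ prime, $p(m,n)\neq0$ forces the number of $k\in[n]$ with $k\equiv-1\pmod m$ to be a multiple of $m$; that is, $\lfloor (n+1)/m\rfloor\equiv0\pmod m$, or equivalently $n\equiv-1,0,1,\dots,m-2\pmod{m^2}$. The conjecture is that this condition is also sufficient for large $n$: for every prime $m$ there is $N(m)$ such that $p(m,n)\ne0$ for every $n\ge N(m)$ with $\lfloor (n+1)/m\rfloor\equiv0\pmod m$. It is true, and we prove more.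

**Theorem 1.** Let $m\ge2$ be an integer, prime or not. There is $n_0(m)$ such that for all $n\ge n_0(m)$:
$$p(m,n)\ne0\iff p\ \Big|\ \Big\lfloor\frac{n+1}{p^j}\Big\rfloor\quad\text{for every prime power }p^j\mid m,\ j\ge1.\tag{2}$$
The implication $\Rightarrow$ holds for all $n\ge1$. Moreover the condition on the right of (2) is equivalent to: for every prime $p$ with $p^a\,\|\,m$, $a\ge1$, we have $n\equiv-1,0,1,\dots,p-2\pmod{p^{a+1}}$.

From now on "(2) holds" means that the divisibility condition on the right of (2) holds. The last equivalence is immediate. The statement $p\mid\lfloor (n+1)/p^j\rfloor$ says that the coefficient of $p^j$ in the base-$p$ expansion of $n+1$ is $0$. For $j=1,\dots,a$ together this says $(n+1)\bmod p^{a+1}\in\{0,\dots,p-1\}$.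

When $m$ is prime, (2) is the single condition $\lfloor (n+1)/m\rfloor\equiv0\pmod m$, so Theorem 1 contains the conjecture. For $m=4$ and $n$ large, $p(4,n)\ne0$ iff $n\equiv0,7\pmod8$. For $m=6$ and $n$ large, $p(6,n)\ne0$ iff $n\equiv0,3\pmod4$ and $n\equiv-1,0,1\pmod9$.

**The hypergraph.** A hypergraph is a vertex set with a family of subsets called edges; it is $r$-uniform if all edges have $r$ elements. A matching is a set of pairwise disjoint edges; it is perfect if it covers every vertex. The degree of a vertex is the number of edges containing it, and the codegree of two vertices is the number of edges containing both. Put $N=mn$,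
$$P=\{0,\dots,N-1\},\qquad D=\{2,\dots,n+1\},$$
where a position is an index minus $1$ and $d=k+1$. Let $H$ be the $(m+1)$-uniform hypergraph on $V=P\sqcup D$ whose edges are all $e(t,d)$ with $d\in D$, $0\le t$ and $t+(m-1)d\le N-1$. Choosing $\theta_k$ for every $k$ so that all indices are used once is the same as choosing a perfect matching. So $p(m,n)\neq0$ iff $H$ has a perfect matching. The word $3\,1\,2\,1\,3\,2$ becomes $e(0,4),\ e(1,2),\ e(2,3)$, whose position sets $\{0,4\},\{1,3\},\{2,5\}$ partition $\{0,\dots,5\}$.

Codegrees in $H$ are at most $m^2$. Indeed two positions together with their indices in the progression determine the edge; a position and a difference are in at most $m$ common edges (one for each index of the position); two differences are in none. For $B\subset V$ write $B_P=B\cap P$, $B_D=B\cap D$, let $H-B$ be the hypergraph of edges avoiding $B$, and for $U\subset V$ let $H[U]$ be the hypergraph on $U$ formed by the edges inside $U$.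

**Small cases.** Let $m=2$. For $n=1$ the two $1$s would need three indices. For $n=2$ the $2$s must be at indices $1,4$, while the $1$s are at $1,3$ or $2,4$, a clash. For $n=3$ we saw a solution, and for $n=4$ there is $4\,1\,3\,1\,2\,4\,3\,2$ (the $4$s at $1,6$, the $1$s at $2,4$, the $3$s at $3,7$, the $2$s at $5,8$). This agrees with $n\equiv0,3\pmod4$. For general $m$, the largest difference $n+1$ fits into $P$ only if $(m-1)(n+1)\le mn-1$, i.e. $n\ge m$; so $p(m,n)=0$ for $n<m$. In particular "large" cannot be dropped from Theorem 1: $n=1$, $m=3$ satisfies (2), but $p(3,1)=0$.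

## 3. Residue classes modulo $m$

Let $P_r$ be the set of positions congruent to $r$ modulo $m$; $|P_r|=n$.

**Definition (type).** A difference $d$, and every edge $e(t,d)$, has type $g=\gcd(d,m)$. Let $n_g$ be the number of $d\in D$ of type $g$.

As $j$ runs over $0,\dots,m-1$, the residue $jd\bmod m$ takes each multiple of $g$ exactly $g$ times. So an edge of type $g$ meets $P_r$ in exactly $g$ points if $r\equiv t\pmod g$, and in none otherwise. For $m=4$, $d=6$ the positions are $t,t+2,t,t+2$ modulo $4$: two points in each of two classes.

**Necessity.** For $m=2$ one argues by hand: an odd difference covers one even and one odd position, an even difference covers two positions of the same parity. Since there are equally many even and odd positions, the number of even differences must be even. The general version replaces the sign $(-1)^x$ by roots of unity.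

Let $H$ have a perfect matching $\{e(\theta_d,d):d\in D\}$, let $q=p^j\mid m$ with $j\ge1$, and let $\zeta$ be a primitive $q$-th root of unity. Sum $\zeta^x$ over all positions $x$. The total is $0$, since $q\mid N$. An edge with $q\nmid d$ contributes $\zeta^{\theta_d}\frac{1-\zeta^{md}}{1-\zeta^d}=0$, because $\zeta^m=1$. An edge with $q\mid d$ contributes $m\zeta^{\theta_d}$. Hence $\sum_{q\mid d}\zeta^{\theta_d}=0$. The cyclotomic polynomial $\Phi_q$ is the minimal polynomial of $\zeta$ and is monic with integer coefficients, so $\Phi_q(x)$ divides $\sum_{q\mid d}x^{\theta_d}$ in $\mathbb Z[x]$. Put $x=1$: the integer $\Phi_q(1)$ divides $\#\{d\in D:q\mid d\}=\lfloor (n+1)/q\rfloor$. Since $\Phi_q(1)=p$, this is (2), for every $n\ge1$. $\square$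

We used, and use again below, a textbook fact: for $q>1$, $\Phi_q(1)=p$ if $q$ is a power of a prime $p$, and $\Phi_q(1)=1$ otherwise. To see it, put $x=1$ in $\prod_{1<d\mid q}\Phi_d(x)=\frac{x^q-1}{x-1}$ to get $\prod_{1<d\mid q}\Phi_d(1)=q$. Induction on $j$ gives $\Phi_{p^j}(1)=p$. If $q$ is not a prime power, its prime-power divisors already contribute $q$ to the product, and by induction every other proper divisor contributes $1$, so $\Phi_q(1)=1$.

**The converse bookkeeping.** If $H$ has a perfect matching and $a_g(\rho)$ denotes the number of its edges of type $g$ with start $\equiv\rho\pmod g$, then counting differences of each type and positions in each class gives (3) below. The next lemma says that (2) is exactly what is needed for (3) to have an integer solution, with no claim about signs.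

**Lemma 2.** If (2) holds, there are integers $a_g(\rho)$ ($g\mid m$, $\rho\in\mathbb Z_g$; possibly negative) with
$$\sum_{\rho\in\mathbb Z_g}a_g(\rho)=n_g\quad(g\mid m),\qquad \sum_{g\mid m}g\,a_g(r\bmod g)=n\quad(r\in\mathbb Z_m).\tag{3}$$

*Proof.* Identify a function $a:\mathbb Z_g\to\mathbb Z$ with the element $\sum_\rho a(\rho)x^\rho$ of $\mathbb Z[x]/(x^g-1)$. Such an element can be evaluated at any $\omega$ with $\omega^g=1$. If $q\mid g$, then $x^q-1$ divides $x^g-1$, so it can be reduced modulo $x^q-1$.

**Step 1: define the $a_g$.** The purpose is to prescribe, for each $q\mid m$, the sum of all $a_g$ with $q\mid g$. Let $\nu_q=\#\{d\in D:q\mid d\}$, so $\nu_1=n$ and $\nu_q=\lfloor (n+1)/q\rfloor$ for $q>1$. Put $b_1=n$ and, for $q>1$,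
$$b_q=\frac{\nu_q}{\Phi_q(1)}\,\Phi_q(x).$$
If $q=p^j$, then $\Phi_q(1)=p$ divides $\nu_q$ by (2); if $q>1$ is not a prime power, $\Phi_q(1)=1$. So $b_q$ has integer coefficients. Define, downwards in divisibility starting from $q=m$,
$$a_q:=b_q-\sum_{q\mid g\mid m,\ g\ne q}a_g\pmod{x^q-1}.$$

**Step 2: the first equations.** The purpose is to check the sums over $\rho$, which are the values $a_g(1)$. By construction $\sum_{q\mid g\mid m}a_g(1)=b_q(1)=\nu_q$, and $\nu_q=\sum_{q\mid g\mid m}n_g$ because $q\mid d$ iff $q\mid\gcd(d,m)$. This system is triangular in the divisibility order, so $a_g(1)=n_g$.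

**Step 3: the second equations.** The purpose is to show that $h(r)=\sum_{g\mid m}g\,a_g(r\bmod g)$ is the constant $n$, via its Fourier transform on $\mathbb Z_m$. Let $\omega\in\mathbb C$ have order $q\mid m$. For given $\rho\in\mathbb Z_g$ we have $\sum_{r\equiv\rho\,(g)}\omega^r=\omega^\rho\sum_{i=0}^{m/g-1}\omega^{gi}$, where $\omega^\rho$ uses any representative of $\rho$. This is $\frac mg\omega^\rho$ if $q\mid g$ and $0$ otherwise. Hence
$$\sum_{r\in\mathbb Z_m}h(r)\omega^r=\sum_{q\mid g\mid m}g\cdot\frac mg\,a_g(\omega)=m\,b_q(\omega).$$
This is $0$ for $q>1$, because $\Phi_q(\omega)=0$, and $mn$ for $q=1$. The constant function $n$ has the same transform, so $h\equiv n$. $\square$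

Here is the recipe for $m=4$, $n=7$. The differences are $2,\dots,8$; types: $n_4=2$ (from $4,8$), $n_2=2$ (from $2,6$), $n_1=3$. Then $b_4=\frac22(1+x^2)$, so $a_4=(1,0,1,0)$; $b_2=\frac42(1+x)$ and $a_4\equiv2\pmod{x^2-1}$, so $a_2=2x$, i.e. $a_2=(0,2)$; $a_1=7-2-2=3$. The class sums $a_1+2a_2(r\bmod2)+4a_4(r)$ are $3+0+4,\ 3+4+0,\ 3+0+4,\ 3+4+0$, all equal to $7$.

It remains to prove the implication $\Leftarrow$ of (2) for large $n$.

## 4. Almost perfect matchings, and what they leave undone

**Conventions.** $m\ge2$ is fixed, $n$ is large, $\log$ is natural; $C,c>0$ are constants depending only on $m$ that may change from line to line. Put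
$$\varepsilon=\tfrac1{100(m+1)^2},\qquad \varepsilon_2=\tfrac\varepsilon4,\qquad \delta=\tfrac{\varepsilon_2}{10m},\qquad K=\lceil 2/\delta\rceil.\tag{4}$$

The one published result that we use is Theorem 1.2 of Ehard–Glock–Joos, *Pseudorandom hypergraph matchings*, Combin. Probab. Comput. 29 (2020).

**Theorem A.** Let $\delta_0\in(0,1)$, $r\ge2$, $\varepsilon=\delta_0/(50r^2)$. There is $\Delta_1$ such that for all $\Delta\ge\Delta_1$: if $G$ is an $r$-uniform hypergraph with maximum degree $\le\Delta$, all codegrees $\le\Delta^{1-\delta_0}$ and $e(G)\le\exp(\Delta^{\varepsilon^2})$, and $\mathcal W$ is a set of at most $\exp(\Delta^{\varepsilon^2})$ weight functions on $E(G)$, then there is a matching $M$ with $\omega(M)=(1\pm\Delta^{-\varepsilon})\,\omega(E(G))/\Delta$ for all $\omega\in\mathcal W$ with $\omega(E(G))\ge\Delta^{1+\delta_0}\max_e\omega(e)$.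

We apply it only with $r=m+1$, $\delta_0=\frac12$ (so $\varepsilon$ is as in (4)) and the single weight $\omega\equiv1$. It then gives $|M|\ge(1-\Delta^{-\varepsilon})e(G)/\Delta$, provided $e(G)\ge\Delta^{3/2}$.

We also use three Chernoff bounds for a sum $X$ of independent $0/1$ variables:

- if $\mathbb EX\le\mu$ and $0\le\beta\le\mu$, then $\Pr(X\ge\mu+\beta)\le e^{-\beta^2/(3\mu)}$;
- if $\mathbb EX\ge\mu$ and $0\le\beta\le\mu$, then $\Pr(X\le\mu-\beta)\le e^{-\beta^2/(2\mu)}$;
- if $x\ge2e\,\mathbb EX$, then $\Pr(X\ge x)\le2^{-x}$.

**Why one cannot apply Theorem A to $H$ itself.** The codegrees of $H$ are bounded and the degrees are of order $n$, so this is the first thing to try. For $n\ge m$ the degree of $d\in D$ is $N-(m-1)d$, so it falls from about $mn$ at $d=2$ to $n$ at $d=n$. Summing over $d$,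
$$e(H)=\sum_{d=2}^{n+1}\big(mn-(m-1)d\big)=\frac{(m+1)n^2-3(m-1)n}2,$$
while the maximum degree is at least $N-2(m-1)$. So $e(H)/\Delta$ is at most $\big(\frac{m+1}{2m}+o(1)\big)n$, and for $m=2$ the theorem guarantees only about three quarters of the $n$ edges. We need a nonuniform weighting in which every vertex has weight sum $1$; Section 5 writes one down.

**What remains after that.** A random sparse subhypergraph following the weighting gives a matching missing $n^{1-c}$ vertices, and there the method stops: the missing vertices cannot be covered by edges among themselves in general. One sets aside in advance a random reservoir of positions $Z$ and of differences $R$, from which the leftover can be covered greedily. But then the unused part $Z'$ of the reservoir is left over, and it is not known in advance. So we also set aside an absorber $A$ such that $H[A\cup Z']$ has a perfect matching for every admissible $Z'$. The absorber is built from switches, so it is blind to residue classes, and "admissible" means that $Z'$ has a prescribed number of elements in each class. Forcing this is where Lemma 2 enters.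

Let $B=A\cup Z\cup R$. It must be removed from $H$ before the nibble, and this perturbs the weighting. The reservoir will have about $n^{1-\delta}$ positions per class, so removing $B$ changes vertex weights by about $n^{-\delta}$ up to logarithms. An almost perfect matching with relative error $n^{-\delta}$ would have too large a leftover. So the weighting has to be repaired first, almost exactly; this is Section 6, again with switches. The sizes that appear are
$$\underbrace{n^{1-10m\delta}}_{\text{leftover}}\ \ll\ \underbrace{n^{1-3m\delta}}_{\text{choices in (Z1)}}\ \ll\ \underbrace{n^{1-2m\delta}}_{|R|}\ \ll\ \underbrace{n^{1-m\delta}}_{\text{choices in (Z2)}}\ \ll\ \underbrace{n^{1-\delta}}_{|Z|},\tag{5}$$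
up to constant factors, where (Z1), (Z2) are the reservoir properties of Section 9.

## 5. An exact fractional perfect matching from intervals

A weighting is a function $w\ge0$ on edges; the load of a vertex is the sum of the weights of the edges containing it. Group positions into $n$ consecutive blocks of length $m$. The progressions with difference $d$ and start in $[mb,mb+d)$ partition the interval $[mb,mb+md)$, i.e. the blocks $b,\dots,b+d-1$. So it is enough to put weights $\tau(b,d)$ on the intervals $[b,b+d)\subset[0,n)$ so that each block is covered with total weight $1$ and the intervals of length $d$ have total weight $1/d$.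

For $d\ge1$, $b\ge0$, $b+d\le n$ put
$$\tau(0,d)=\tfrac1n,\qquad \tau(b,d)=\tfrac1{(n-b)(n-b+1)}=\tfrac1{n-b}-\tfrac1{n-b+1}\quad(b\ge1).$$
For $n=3$: $\tau(0,\cdot)=\frac13$, $\tau(1,1)=\tau(1,2)=\frac16$, $\tau(2,1)=\frac12$. Lengths: $\frac13+\frac16+\frac12=1$, $\frac13+\frac16=\frac12$, $\frac13$. In general, for $1\le d\le n$ and $0\le c<n$,
$$\sum_{b=0}^{n-d}\tau(b,d)=\tfrac1d,\qquad \sum_{b\le c<b+d\le n}\tau(b,d)=(n-c)\Big[\tfrac1n+\sum_{b=1}^c\Big(\tfrac1{n-b}-\tfrac1{n-b+1}\Big)\Big]=1.\tag{6}$$
The first sum telescopes to $\frac1n+\frac1d-\frac1n$. In the second, $\tau(b,d)$ does not depend on $d$, and for each $b\le c$ there are exactly $n-c$ admissible $d$, namely $c-b+1\le d\le n-b$; the bracket telescopes to $\frac1{n-c}$.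

Now for $1\le d\le n$ let
$$w(t,d)=\sum\{\tau(b,d):0\le b\le n-d,\ mb\le t<mb+d\}$$
be the weight of $e(t,d)$. When some $b$ contributes, $t+(m-1)d<mb+md\le N$, so the progression lies in $P$. For every $1\le d\le n$ the load is $\sum_tw(t,d)=d\cdot\frac1d=1$. A position $p$ lies in exactly one progression of the pair $(b,d)$ if $b\le\lfloor p/m\rfloor<b+d$, and in none otherwise. So by (6) with $c=\lfloor p/m\rfloor$ its load, over all $1\le d\le n$, is $1$.

**Lemma 3.** Let $n$ be large and $1\le d\le n$.

1. $w(t,d)\le2/d$.
2. If $t\le N-n/10$, then $w(t,d)\le101m^2/n$.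
3. If $d\ge n/20$, $t\ge0$ and $t+(m-1)d\le N-n/20$, then $w(t,d)\ge\frac1{40mn}$.

*Proof.* The contributing $b$ satisfy $t-d<mb\le t$, so there are at most $d/m+1$ of them.

(1) For $b\ge1$ we have $n-b\ge d$, so $\tau(b,d)\le\frac1{d(d+1)}$. As $d/m+1\le d+1$, we get $w\le\frac1n+\frac{d/m+1}{d(d+1)}\le\frac1d+\frac1d$.

(2) Here $b\le t/m$, so $n-b\ge n-t/m\ge\frac n{10m}$, and $\tau(b,d)\le\frac{100m^2}{n^2}$ for $b\ge1$. There are at most $n$ such $b$, so $w\le\frac1n+\frac{100m^2}n\le\frac{101m^2}n$.

(3) If $t<d$, then $b=0$ contributes $\frac1n$. If $t\ge d$, the contributing $b$ are those with $mb\in(t-d,\min(t,N-md)]$, and they are all $\ge1$. The interval has length $\min(d,\,N-(m-1)d-t)\ge n/20$, so it contains at least $\frac n{20m}-1$ multiples of $m$, and each $\tau(b,d)\ge n^{-2}$. So $w\ge(\frac n{20m}-1)n^{-2}\ge\frac1{40mn}$. $\square$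

Part (3) fails at the right end of $P$. For $1\le d<n$ and $t=N-1-(m-1)d$, the edge $e(t,d)$ ends at the last position, and $mb\in(N-md-1,N-md]$ leaves only $b=n-d$, so $w(t,d)=\frac1{d(d+1)}$. For $d$ of order $n$ this is of order $n^{-2}$, too little to subtract corrections of order $n^{-1-\delta}$ from. The proof of Lemma 4 has to avoid such edges when it subtracts.

**From $\{1,\dots,n\}$ to $\{2,\dots,n+1\}$.** The weighting uses the difference $1$, which is not in $D$, and not $n+1$. Let $D'=\{2,\dots,n\}$ and from now on use $w$ only for $d\in D'$. The load of $d\in D'$ is $1$. The load of $p\in P$ is $\lambda(p)\le1$, where $1-\lambda(p)$ is the load that came from $d=1$. Counting each edge weight $m$ times, $\sum_P\lambda=m|D'|$. The difference $n+1$ will join the leftover.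

## 6. Repairing the loads after a deletion

**Lemma 4.** Let $B\subset V$ with $B_P\subset[0,N-n/10]$, $B_D\subset[n/\log^2n,n]$, $|B_P|=m|B_D|$, and $\theta:=|B|\log^3n/n\le n^{-\delta/2}$. For $n$ large there is $w'\ge0$ on the edges of $H$ with $d\in D'$ avoiding $B$ such that every $d\in D'\setminus B$ has load exactly $1$, every $p\in P\setminus B$ has load at most $1+C/n$, and $w'(t,d)\le3/d$.

*Proof.* All edges below have $d\in D'$. Note that $|B|=o(n)$ and $B_D\subset D'$. Call an edge good if it satisfies the hypothesis of Lemma 3(3); then $w\ge\frac1{40mn}$.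

**Step 0: what was lost.** The purpose is to measure the damage. An edge meeting $B$ has $w\le\log^3n/n$: if it contains a position of $B$, its start is at most $N-n/10$ and Lemma 3(2) applies; if $d\in B_D$, then $w\le2/d\le2\log^2n/n$. Let $w_0$ be $w$ restricted to the edges avoiding $B$, and for $v\notin B$ let $\epsilon(v)$ be the total weight $w$ of the edges through $v$ that meet $B$. For each $b\in B$ there are at most $m^2$ edges through $v$ and $b$, so $0\le\epsilon(v)\le m^2|B|\log^3n/n=m^2\theta$. The loads of $w_0$ are $1-\epsilon(d)$ on $D'\setminus B$ and $\lambda(p)-\epsilon(p)$ on $P\setminus B$. We want to add a correction with load nearly $\epsilon$. Each step below changes edge weights by $O(\theta/n)$, uses only edges avoiding $B$, and decreases only good edges.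

**Step 1: differences.** The purpose is to make all loads on differences exactly $1$; later steps will not change them. For $d\in D'\setminus B$ add total weight $\epsilon(d)$, spread uniformly over the edges $e(t,d)$, $0\le t<\lfloor n/2\rfloor$, avoiding $B$. Each position of $B$ spoils at most $m$ values of $t$, so at least $n/2-1-m|B|\ge n/3$ edges are available, and they lie in $P$, with all positions $<n/2+(m-1)n=N-n/2$. Each edge receives at most $3\epsilon(d)/n=O(\theta/n)$, and each position receives at most $\sum_d\epsilon(d)\frac{3m}n=O(\theta)$. Let $\tilde\eta$ on $P\setminus B$ be the load still to be added: $\epsilon$ minus what was received. So $\|\tilde\eta\|_\infty=O(\theta)$.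

Put $s_r=\sum_{P_r\setminus B}\tilde\eta$, which is $O(n\theta)$, and $\kappa=\sum_rs_r$. All edges of $w_0$ avoid $B$, so $\sum_{P\setminus B}(\lambda-\epsilon)=m\sum_{D'\setminus B}(1-\epsilon)$. Therefore, using $\sum_P\lambda=m|D'|$ and $m|B_D|=|B_P|$,
$$\kappa=\sum_{P\setminus B}\epsilon-m\sum_{D'\setminus B}\epsilon=\sum_{P\setminus B}\lambda-m|D'\setminus B|=m|B_D|-\sum_{B_P}\lambda=\sum_{p\in B_P}\big(1-\lambda(p)\big).\tag{7}$$
For $p\in B_P$, $1-\lambda(p)$ is the weight of at most $m$ progressions of difference $1$ with start $\le N-n/10$, so $0\le1-\lambda(p)\le C/n$ by Lemma 3(2). Hence $0\le\kappa\le C|B|/n\le C\theta$: the total still to be added is tiny.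

**Step 2: residue classes.** The purpose is to make the class sums of the target equal, since switches will not be able to change them. Edges with $m\mid d$ lie in one class, so we shift weight between such edges. Let $\Delta^*=\{d\in[n/4,n/3]\setminus B:m\mid d\}$, so $|\Delta^*|\ge cn$. For $d\in\Delta^*$ and $r\in\mathbb Z_m$ let $n_{d,r}$ be the number of $t\equiv r\pmod m$ with $0\le t<n/2$ and $e(t,d)$ avoiding $B$; then $n_{d,r}\ge\frac n{2m}-1-m|B|\ge cn$. Let $Y_r$ give weight $\frac1{|\Delta^*|n_{d,r}}$ to each of these edges, for all $d\in\Delta^*$. The load of $Y_r$ on differences is $\frac1{|\Delta^*|}$ on $\Delta^*$, independent of $r$. Its load on positions lies in $P_r$, has total $m$, and is $O(1/n)$ at each point, because each $d$ contributes at most $\frac m{|\Delta^*|cn}$. All positions used are less than $\frac n2+\frac{(m-1)n}3<N-\frac n2$, so the edges are good.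

Add $\sum_r\frac{s_r-\kappa/m}mY_r$. As $\sum_r(s_r-\kappa/m)=0$, loads on differences do not change. Edge weights change by $O(n\theta\cdot n^{-2})$. Let $\eta_0$ be the new target on $P\setminus B$. Then $\|\eta_0\|_\infty=O(\theta)$ and $\sum_{P_r\setminus B}\eta_0=s_r-(s_r-\kappa/m)=\kappa/m$ for all $r$. Moreover $\eta_0(t)=\epsilon(t)\ge0$ for $t\ge N-n/2$, $t\notin B$, because Steps 1 and 2 do not touch these positions.

**Step 3: positions, by switches.** The purpose is to shrink the target from $O(\theta)$ to $O(1/n)$ at every position. By (1), if $z=t+mh$, then $e(t,h)-e(t+h,h)$ has load $+1$ at $t$, $-1$ at $z$ and $0$ elsewhere. One such move corrects $t$ at the expense of $z$. Spread over many $z$, the corrections average out. Let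
$$W'=\big[\tfrac N5,\tfrac{3N}{10}\big)\cap P,\qquad W=\big[\tfrac{7N}{10},\tfrac{4N}5\big)\cap P.$$
Suppose the target is $\eta=\eta_k$ on $P\setminus B$, with $\sum_{P_r\setminus B}\eta=\kappa/m$ for all $r$, and that either $k=0$ and $\eta\ge0$ on $[N-\frac n2,N)\setminus B$, or $k\ge1$ and $\eta$ is supported on $W$. One iteration consists of two stages.

*Stage a: clear the right half.* For $t\ge N/2$, $t\notin B$, $t\in P_r$, let $W'(t)$ be the set of $z\in W'\cap P_r$ such that, with $h=(t-z)/m$, none of $h,z,z+h,\dots,z+mh=t$ is in $B$. Since $\frac N5\le t-z\le\frac{4N}5$, we have $\frac n5\le h\le\frac{4n}5$. Each element of $B$ excludes at most $m+1$ values of $z$, because it determines $h$ once its role (difference, or which of the positions) is fixed. So $|W'(t)|\ge\frac n{10}-2-(m+1)|B|\ge\frac n{11}$. For each $z\in W'(t)$ add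
$$\frac{\eta(t)}{|W'(t)|}\big(e(z+h,h)-e(z,h)\big).$$
This adds $\eta(t)$ at $t$ in total and removes $\eta(t)/|W'(t)|$ at each $z\in W'(t)$. Are the decreased edges good? Their difference is $h\ge n/5$. If $\eta(t)>0$, the decreased edge $e(z,h)$ ends at $t-h\le N-\frac n5$. If $\eta(t)<0$, the decreased edge $e(z+h,h)$ ends at $t$, and then $t<N-\frac n2$ (if $k=0$) or $t<\frac{4N}5$ (if $k\ge1$). In every case the end is at most $N-n/20$, as required. This is the point where we need $\eta_0\ge0$ near the right end.

Now nothing remains to be added at positions $\ge N/2$, and at $z<N/2$, $z\notin B$, the target is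
$$\eta^a(z)=\eta(z)+\sum_t\frac{\eta(t)}{|W'(t)|}1[z\in W'(t)],$$
a sum over at most $n$ values $t$ in the class of $z$. So $\|\eta^a\|_\infty\le(1+11)\|\eta\|_\infty$.

*Stage b: spread the left half evenly over $W$.* For $t<N/2$, $t\notin B$, $t\in P_r$, let $W(t)$ be the set of $z\in W\cap P_r$ such that, with $h=(z-t)/m$, none of $h,t,t+h,\dots,t+mh=z$ is in $B$. Again $\frac n5\le h\le\frac{4n}5$ and $|W(t)|\ge\frac n{11}$. For each $z\in W(t)$ add $\frac{\eta^a(t)}{|W(t)|}\big(e(t,h)-e(t+h,h)\big)$. Both edges end at or before $z<\frac{4N}5$, so they are good whatever the sign. The remaining target is supported on $W\setminus B$, and for $z\in W\cap P_r\setminus B$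
$$\eta_{k+1}(z)=\sum_{t\in P_r\setminus B,\ t<N/2}\eta^a(t)\,\frac{1[z\in W(t)]}{|W(t)|}.$$
Moves stay inside residue classes, so $\sum_{P_r\setminus B}\eta_{k+1}=\kappa/m=\sum_{t\in P_r\setminus B,\,t<N/2}\eta^a(t)$.

*The gain.* If every $W(t)$ were all of $W\cap P_r\setminus B$, a set of size $a_r\ge n/11$, then $\eta_{k+1}$ would be exactly the constant $\frac{\kappa/m}{a_r}$ on this set. The deviation comes from $B$ only. For fixed $t\notin B$, at most $(m+1)|B|$ points $z\in W\cap P_r\setminus B$ are not in $W(t)$. For fixed $z\notin B$, at most $(m+1)|B|$ of the $t\notin B$ have $z\notin W(t)$, as each $b\in B$ determines $h$ given its role. Write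
$$\eta_{k+1}(z)-\frac{\kappa/m}{a_r}=\sum_t\eta^a(t)\Big(\frac{1[z\in W(t)]}{|W(t)|}-\frac1{a_r}\Big).$$
The $t$ with $z\notin W(t)$ contribute a factor $-1/a_r$ each. For the others, $0\le\frac1{|W(t)|}-\frac1{a_r}=\frac{a_r-|W(t)|}{a_r|W(t)|}\le\frac{(m+1)|B|}{a_r|W(t)|}$. Hence
$$\Big|\eta_{k+1}(z)-\frac{\kappa/m}{a_r}\Big|\le\|\eta^a\|_\infty\Big[\frac{(m+1)|B|}{a_r}+n\cdot\frac{(m+1)|B|}{a_r\min_t|W(t)|}\Big]\le C\theta\|\eta_k\|_\infty,$$
and since $\frac{\kappa}{ma_r}\le C\theta/n$,
$$\|\eta_{k+1}\|_\infty\le C\theta\|\eta_k\|_\infty+C\theta/n.\tag{8}$$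
In each stage an edge is used by at most two pairs $(t,z)$, one for each of its two possible roles in a switch, each of which determines $(t,z)$. So one iteration changes edge weights by $O(\|\eta_k\|_\infty/n)$.

**Step 4: conclusion.** The purpose is to collect the estimates after $K$ iterations. By (8), $\|\eta_k\|_\infty=O(\theta)$ throughout, and since $C\theta\le\frac12$ and $K$ depends only on $m$, $\|\eta_K\|_\infty\le C(\theta^K+\frac1n)\le\frac Cn$, because $\theta^K\le n^{-\delta K/2}\le n^{-1}$. Let $w'$ be the final weighting. The total change of any edge is $O(\theta/n)=o(1/n)$. An edge decreased at some step avoids $B$ and is good, so it had $w_0=w\ge\frac1{40mn}$; an edge never decreased stays $\ge0$. So $w'\ge0$. By Lemma 3(1), $w'\le\frac2d+\frac1n\le\frac3d$. The load is exactly $1$ on $D'\setminus B$, and at $p\in P\setminus B$ it is $\lambda(p)-\eta_K(p)\le1+C/n$. $\square$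

## 7. An almost perfect matching of $H-B$

**Lemma 5.** Let $B$ be as in Lemma 4, $n$ large. Then $H-B$ has a matching $M$ whose set of uncovered vertices $L=L_P\sqcup L_D$ (within $V\setminus B$) satisfies $|L_D|\le n^{1-\varepsilon_2}$ and $|L_P|=m|L_D|$.

*Proof.* **Step 1: a random sparsification.** The purpose is to turn the weighting $w'$ into a nearly regular hypergraph. Let $\Delta_0=n^{1/3}$ and $D''=\{d\in D'\setminus B:d\ge\sqrt n\}$. Include each edge $e(t,d)$ avoiding $B$ with $d\in D''$ in $G$ independently with probability $w'(t,d)\Delta_0\le3n^{-1/6}\le1$. The vertex set of $G$ is $D''\cup(P\setminus B)$. Expected degrees are $\Delta_0$ at $d\in D''$ and at most $(1+C/n)\Delta_0$ at positions. With $\beta=\Delta_0^{2/3}$ the Chernoff bounds give failure probability at most $\exp(-c\,\Delta_0^{1/3})=\exp(-cn^{1/9})$ per vertex. A union bound over $O(n)$ vertices shows that with positive probability all degrees are at most $\Delta:=(1+C/n)\Delta_0+\Delta_0^{2/3}$ and those of $d\in D''$ are at least $\Delta_0-\Delta_0^{2/3}$. Fix such a $G$.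

**Step 2: apply Theorem A.** The purpose is to check its hypotheses and read off the matching. Codegrees are at most $m^2\le\Delta^{1/2}$. Each edge has one difference, so $e(G)\ge|D''|(\Delta_0-\Delta_0^{2/3})\ge|D''|\Delta_0/2\ge n\ge\Delta^{3/2}$, as $\Delta^{3/2}\le Cn^{1/2}$. Also $e(G)\le mn^2\le\exp(\Delta^{\varepsilon^2})$. So there is a matching $M$ with
$$|M|\ge(1-\Delta^{-\varepsilon})\frac{|D''|(\Delta_0-\Delta_0^{2/3})}\Delta\ge|D''|\big(1-n^{-\varepsilon/3}-3n^{-1/9}-C/n\big),$$
where we used $\Delta\ge\Delta_0=n^{1/3}$ and, with $x=\Delta_0^{-1/3}=n^{-1/9}$, $\frac{1-x}{1+x+C/n}\ge1-2x-C/n$.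

**Step 3: count the leftover.** The set $D\setminus B$ exceeds $D''$ by at most the differences below $\sqrt n$ and $n+1$, so $|D\setminus B|\le|D''|+\sqrt n+1$. Hence
$$|L_D|=|D\setminus B|-|M|\le\sqrt n+1+n\big(n^{-\varepsilon/3}+3n^{-1/9}+C/n\big)\le n^{1-\varepsilon/4}=n^{1-\varepsilon_2}.$$
Finally $|P\setminus B|=m|D\setminus B|$, because $|P|=m|D|$ and $|B_P|=m|B_D|$; each edge of $M$ removes $m$ positions and one difference, so $|L_P|=m|L_D|$. $\square$

## 8. A sparse bipartite template

The absorber for one residue class must cope with every subset $Z'$ of given size of a set $Z$ of $k$ positions. A bipartite graph will tell us which gadgets may absorb which positions. A complete bipartite graph would do, but then each of about $k$ gadgets would need at least $k$ vertices, and $k^2$ is of order $n^{2-2\delta}$, far more than the number of vertices of $H$. Logarithmic degrees are affordable.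

**Lemma 6 (template).** For $k$ large and every integer $0\le s\le k/2$ there is a bipartite graph with parts $X$ and $Y\sqcup Z$, $|X|=2k-s$, $|Y|=|Z|=k$, with maximum degree $\le C\log k$, such that for every $Z'\subset Z$ with $|Z'|=k-s$ there is a perfect matching between $X$ and $Y\cup Z'$.

*Proof.* **Step 1: a random graph.** The purpose is to obtain expansion for small sets and an edge between any two large sets. Take each edge with probability $\pi=C_0\log k/k$, $C_0$ a large absolute constant. With probability $1-o(1)$ the following hold.

- (a) There is an edge between any $S\subset X$ and $F\subset Y\cup Z$ with $|S|,|F|\ge k/4$. There are at most $2^{4k}$ pairs, so failure has probability at most $2^{4k}e^{-\pi k^2/16}$.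
- (b) $|N(S)\cap Y|\ge|S|$ for all $\emptyset\ne S\subset X$ with $|S|=a\le k/4$. If this fails, $N(S)\cap Y$ lies in an $a$-subset of $Y$, and there are no edges from $S$ to the other $k-a\ge\frac{3k}4$ elements of $Y$. The failure probability is at most $\sum_{a\ge1}(2k)^ak^ae^{-\pi a\cdot3k/4}$.
- (c) $|N(T)|\ge|T|$ for all $\emptyset\ne T\subset Y\cup Z$ with $|T|=a\le k/4$. Similarly, as $|X|\ge\frac32k$, the failure probability is at most $\sum_{a\ge1}(2k)^{2a}e^{-\pi a(3k/2-k/4)}$.
- (d) All degrees are at most $20C_0\log k$. The means are at most $2C_0\log k$ and $20\ge2e\cdot2$, so the third Chernoff bound gives failure probability at most $4k\cdot2^{-20C_0\log k}$.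

Since $\pi k=C_0\log k$, all four probabilities tend to $0$ for $C_0$ large, uniformly in $s$. Fix such a graph.

**Step 2: Hall's condition.** The purpose is to verify the matching property. Fix $Z'$ and put $U=Y\cup Z'$, so $|U|=|X|=2k-s\ge\frac32k$. If there is no perfect matching, Hall's theorem gives $S\subset X$ with $|N(S)\cap U|<|S|$. If $|S|>|X|/2$, let $T=U\setminus N(S)$. Then $N(T)\subset X\setminus S$ and $|T|\ge|X\setminus S|+1$; shrink $T$ to size $|X\setminus S|+1\le\frac{|X|+1}2$, which is at most $k$ because it is an integer $\le k+\frac12$. So there is a nonempty set $S\subset X$ or $T\subset U$ of size at most $k$ with fewer neighbors (in $U$, resp. $X$) than elements. If its size is at most $k/4$, this contradicts (b), where $Y\subset U$, or (c). If its size is in $[k/4,k]$, then by (a) it has fewer than $k/4$ non-neighbors on the other side, hence more than $\frac32k-\frac k4\ge k$ neighbors, a contradiction. $\square$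

## 9. The reservoir

Let $\mathrm{Mid}=[\frac n{10},N-\frac n{10}]\cap\mathbb Z$, $r_0=\lfloor n^{1-2m\delta}\rfloor$, let $\nu$ be the number of divisors of $m$, and $s=\nu r_0$. For each $g\mid m$ fix a set $R_g$ of $r_0$ differences $d\in[\frac n4,\frac n3]$ of type $g$; there are at least $cn$ to choose from, for instance all $d\equiv g\pmod m$. Let $R=\bigcup_gR_g$, so $|R|=s$. The differences in $R$ of every type give room for the integer targets of Section 11.

**Lemma 7.** There is $Z\subset\mathrm{Mid}$ with $|Z\cap P_r|=k$ for all $r$, where $\frac12n^{1-\delta}\le k\le2n^{1-\delta}$, such that: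

- (Z1) for every $q\in P$ there are at least $n^{1-3m\delta}$ elements $d\in R_m$ for which the $m-1$ positions $q+\sigma jd$, $1\le j\le m-1$, all lie in $Z$, where $\sigma=+1$ if $q<N/2$ and $\sigma=-1$ otherwise;
- (Z2) for every $d\in D$ and every $t_0\in\mathbb Z_m$ there are at least $cn^{1-m\delta}$ integers $t\equiv t_0\pmod m$ such that $e(t,d)$ is an edge with $e(t,d)\setminus\{d\}\subset Z$.

*Proof.* Include the elements of $\mathrm{Mid}$ independently with probability $\gamma=n^{-\delta}$. A family of sets each of which meets at most $a$ others contains, by greedy choice, a fraction at least $\frac1{a+1}$ of pairwise disjoint ones, and disjoint sets are included independently.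

**Step 1: (Z1) before trimming.** Let $d\in[\frac n4,\frac n3]$. The positions $q+\sigma jd$, $1\le j\le m-1$, are at distance at least $d\ge\frac n4$ from the end of $P$ nearer to $q$, and at distance at least $\frac N2-(m-1)\frac n3-1=\frac{(m+2)n}6-1\ge\frac{2n}3-1$ from the other end. So they lie in $\mathrm{Mid}$. For fixed $q$, the $(m-1)$-sets of $d\ne d'$ meet only if $jd=j'd'$ for some $j,j'$, so each set meets at most $(m-1)^2$ others, and at least $r_0/m^2$ of those with $d\in R_m$ are pairwise disjoint. By Chernoff, at least $\frac{r_0\gamma^{m-1}}{2m^2}$ of these lie in the random set, with failure probability at most $\exp(-n^c)$.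

**Step 2: (Z2) before trimming.** For $d\le n+1$, the $t$ with $t\ge\frac n{10}$ and $t+(m-1)d\le N-\frac n{10}$ form a range of length at least $mn-\frac n5-(m-1)(n+1)=\frac{4n}5-(m-1)$, so at least $\frac n{2m}$ of them are $\equiv t_0$. Each such progression meets at most $2(m-1)$ others with the same $d$, since their starts differ by $jd$ with $0<|j|\le m-1$. So at least $\frac n{4m^2}$ are pairwise disjoint, and by Chernoff at least $\frac{n\gamma^m}{8m^2}$ of them are in the random set, with failure probability at most $\exp(-n^c)$.

**Step 3: equal class sizes.** The purpose is to reach $|Z\cap P_r|=k$ for all $r$. The numbers $|\mathrm{Mid}\cap P_r|$ differ by at most $1$ and lie in $[\frac9{10}n-2,n]$. By Chernoff with $\beta=n^{2/3}$, each class of the random set has size within $n^{2/3}$ of $\gamma|\mathrm{Mid}\cap P_r|$, with failure probability at most $\exp(-cn^{1/3})$. There are $O(n)$ events in all, so with positive probability none fails. Delete $O(n^{2/3})$ elements to make all classes as small as the smallest one, of size $k$; clearly $\frac12n^{1-\delta}\le k\le2n^{1-\delta}$. For a given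 $q$ (resp. $d$), each deleted position destroys at most $m$ configurations, one for each $j$. So $O(n^{2/3})$ are lost, which is negligible because $3m\delta<\frac14$. Since $r_0\gamma^{m-1}\ge\frac12n^{1-(3m-1)\delta}\gg n^{1-3m\delta}$, both properties follow. $\square$

Write $Z_r=Z\cap P_r$. Note that $s\le k/2$, since $2m\delta>\delta$.

## 10. Absorbers made of switches

**One gadget.** Suppose a gadget should be able to absorb any one position $u$ from a small set $N(x)$ of positions in one class. Give it a difference $d_x$ divisible by $m$. To absorb $u$, use an edge with difference $d_x$ that contains $u$ and $m-1$ further positions $o_{x,u,1},\dots,o_{x,u,m-1}$. For each $u'\ne u$ the positions $o_{x,u',i}$ must be covered in another way. So join each $o_{x,u,i}$ by a switch to a position $c_{x,i}$ that does not depend on $u$. The core of the switch covers either its end $o_{x,u,i}$ or its end $c_{x,i}$. When $u$ is absorbed, the cores of $u$ cover the $c_{x,i}$, and the cores of every other $u'$ cover the $o_{x,u',i}$.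

Here is such a gadget with $m=2$, ignoring the size requirements imposed below: $N(x)=\{0,2\}$, $d_x=4$, so $o_{x,0,1}=4$, $o_{x,2,1}=6$; take $c=16$. The core between $4$ and $16$ is the difference $6$ with position $10$; the core between $6$ and $16$ is the difference $5$ with position $11$. The vertices are the differences $4,5,6$ and the positions $4,6,10,11,16$. Together with $u=0$ they are partitioned by $e(0,4),\ e(10,6),\ e(6,5)$, and together with $u=2$ by $e(2,4),\ e(11,5),\ e(4,6)$.

**All gadgets.** For each $r\in\mathbb Z_m$ choose a set $Y_r$ of $k$ positions in $\mathrm{Mid}\cap P_r\setminus Z$, and take the template of Lemma 6 with parts $X_r$ (abstract) and $Y_r\sqcup Z_r$. For every $x\in X_r$, with neighborhood $N(x)\subset Y_r\cup Z_r$, $|N(x)|\le C\log n$, we choose: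

- a difference $d_x\in[\frac n4,\frac n3]$ with $m\mid d_x$. For $u\in N(x)$, $1\le i\le m-1$ put $o_{x,u,i}=u+\sigma_uid_x$, with $\sigma_u=+1$ if $u<N/2$ and $\sigma_u=-1$ otherwise. As in Step 1 of Lemma 7, these lie in $\mathrm{Mid}\cap P_r$, and $\{d_x,u,o_{x,u,1},\dots,o_{x,u,m-1}\}$ is an edge;
- positions $c_{x,1},\dots,c_{x,m-1}\in\mathrm{Mid}\cap P_r$;
- for each $u\in N(x)$ and $i$, with $o=o_{x,u,i}$, $c=c_{x,i}$ and $h=|o-c|/m$ (an integer, as both lie in $P_r$), the core $T_{x,u,i}=\{h\}\sqcup\{\min(o,c)+jh:1\le j\le m-1\}$, where $h\in[n/\log^2n,n)$ is required.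

By (1), $T_{x,u,i}\cup\{o_{x,u,i}\}$ and $T_{x,u,i}\cup\{c_{x,i}\}$ are both edges of $H$. All these vertices are to be distinct from each other (over all $x$, $r$) and from $Z\cup\bigcup_rY_r\cup R$.

**They can be chosen greedily.** Process the $x$ one by one. Let $Q$ be the set of vertices that are in $Z\cup\bigcup_rY_r\cup R$ or have been chosen so far. There are at most $2km$ elements $x$, each contributing $O(\log n)$ vertices, so throughout $|Q|\le n^{1-\delta}\log^2n$.

**Choice of $d_x$.** The purpose is to make $d_x$ and all $o_{x,u,i}$ new and distinct. There are at least $cn$ multiples of $m$ in $[\frac n4,\frac n3]$. Forbidden are the $d\in Q$; those with some $u+\sigma_uid\in Q$, at most $C|Q|\log n$; and those with $u+\sigma_uid=u'+\sigma_{u'}i'd$ for some $u\ne u'$. The last equation has at most one solution $d$ for each choice of $u,u',i,i'$, and none if $\sigma_ui=\sigma_{u'}i'$, so it forbids $O(\log^2n)$. For the same $u$, different $i$ give different positions. In total $o(n)$ are forbidden. Add $d_x$ and all $o_{x,u,i}$ to $Q$.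

**Choice of $c=c_{x,i}$, for $i=1,\dots,m-1$ in turn.** The purpose is to make $c$ and all cores at $c$ new, disjoint and of large difference; after each $i$, the chosen $c$ and all $T_{x,u,i}$ are added to $Q$. There are at least $n/2$ candidates in $\mathrm{Mid}\cap P_r$. The positions of $T_{x,u,i}$ are $o+\frac jm(c-o)$, $1\le j\le m-1$, whichever of $o,c$ is smaller. Forbidden are:

- those in $Q$;
- those with $|o_{x,u,i}-c|<mn/\log^2n$ for some $u$: at most $C\log n\,(\frac{2n}{\log^2n}+1)=o(n)$;
- those for which, for some $u$, the difference $h$ or a position $o+\frac jm(c-o)$ with $1\le j\le m-1$ lies in $Q$. Given $u$, an element of $Q$ in the role of $h$ determines $c$ up to two choices, and in the role of the $j$-th position it determines $c$. So there are $O(|Q|\log n)=o(n)$;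
- those for which $T_{x,u,i}$ and $T_{x,u',i}$ intersect for some $u\ne u'$. Here $o=o_{x,u,i}\ne o'=o_{x,u',i}$. Equal differences force $c=\frac{o+o'}2$. A common position means $o+\frac jm(c-o)=o'+\frac{j'}m(c-o')$, which has at most one solution $c$ if $j\ne j'$, and none if $j=j'$, as it would read $(1-\frac jm)(o-o')=0$. This gives $O(\log^2n)$.

The positions of $T_{x,u,i}$ lie strictly between $o_{x,u,i}$ and $c$, hence differ from $c$. Also $h<n$ automatically, because both ends are in $\mathrm{Mid}$. In total $o(n)$ candidates are forbidden, so the choice is possible. $\square$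

Let $S_x=\{d_x\}\cup\{c_{x,i}\}_i\cup\{o_{x,u,i}\}_{u,i}\cup\bigcup_{u,i}T_{x,u,i}$ and $A_r=Y_r\cup\bigcup_{x\in X_r}S_x$.

**Lemma 8.** For every $x$ and every $u\in N(x)$, $H[S_x\cup\{u\}]$ has a perfect matching. Consequently, for every $r$ and every $Z'\subset Z_r$ with $|Z'|=k-s$, $H[A_r\cup Z']$ has a perfect matching.

*Proof.* Use the edge $\{d_x,u,o_{x,u,1},\dots,o_{x,u,m-1}\}$, the edges $T_{x,u,i}\cup\{c_{x,i}\}$ for $1\le i\le m-1$, and the edges $T_{x,u',i}\cup\{o_{x,u',i}\}$ for $u'\in N(x)\setminus\{u\}$, $1\le i\le m-1$. Together they cover each vertex of $S_x\cup\{u\}$ once. For the second statement, take a perfect matching of the template between $X_r$ and $Y_r\cup Z'$, and let each $x\in X_r$ absorb its partner. $\square$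

**The set to be deleted.** Let $A=\bigcup_rA_r$ and $B=A\cup Z\cup R$. We check the hypotheses of Lemma 4. All positions of $B$ lie in $\mathrm{Mid}$, those of $T_{x,u,i}$ because they lie between $o_{x,u,i}$ and $c_{x,i}$. All differences of $B$ lie in $[n/\log^2n,n]$. Since $|B|=O(n^{1-\delta}\log n)$, we have $|B|\log^3n/n\le n^{-\delta/2}$. Finally, Lemma 8 applied for all $r$ gives $|A_P|+m(k-s)=m|A_D|$, so
$$|B_P|=|A_P|+mk=m|A_D|+ms=m(|A_D|+|R|)=m|B_D|.$$

## 11. Integer targets for the residue classes, and the perfect matching

Assume (2), and let $n$ be large. Let $M$ and $L=L_P\sqcup L_D$ be given by Lemma 5 for this $B$. So $|L_D|\le n^{1-\varepsilon_2}=n^{1-10m\delta}$ and $|L_P|=m|L_D|$. Put $l_r=|L_P\cap P_r|$, $F=L_D\cup R$, and let $f_g$ be the number of elements of $F$ of type $g$. Then $r_0\le f_g\le r_0+|L_D|$ and $\sum_gf_g=s+|L_D|$.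

We will cover $L_P\cup F$ by edges whose other positions are in $Z$. To be able to absorb the rest of $Z$, we must use exactly $s$ elements of each $Z_r$, so exactly $s+l_r$ positions of each $P_r$. If $x_g(\rho)$ denotes the number of these edges of type $g$ with start $\equiv\rho\pmod g$, we need
$$\sum_{\rho}x_g(\rho)=f_g\quad(g\mid m),\qquad\sum_{g\mid m}g\,x_g(r\bmod g)=s+l_r\quad(r\in\mathbb Z_m).\tag{9}$$

**Step 1: an integer solution.** The purpose is to solve (9) in integers of any sign; this uses (2). Fix $Z^*\subset Z$ with $|Z^*\cap P_r|=k-s$ for all $r$ and a perfect matching of $H[A\cup Z^*]$ (Lemma 8). Take $a_g(\rho)$ from Lemma 2, and subtract the number of edges of type $g$ with start $\equiv\rho\pmod g$ in $M$ and in this matching. The first equations of (9) hold, since $D=(V(M)\cap D)\sqcup A_D\sqcup R\sqcup L_D$. For the second, the subtracted edges meet $P_r$ in $|V(M)\cap P_r|+|A\cap P_r|+(k-s)$ points, and $n=|P_r|=|V(M)\cap P_r|+|A\cap P_r|+k+l_r$; so what remains of $n$ is $s+l_r$.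

**Step 2: a balanced real solution.** The purpose is to find a solution with all entries large. Put
$$\bar x_g(\rho)=\frac{f_g}g\ (g<m),\qquad\bar x_m(r)=\frac1m\Big(s+l_r-\sum_{g<m}f_g\Big)=\frac{f_m}m+\frac{l_r-|L_D|}m.$$
The first equations for $g<m$ and all the second equations are clear. The first equation for $g=m$ holds because $\sum_rl_r=|L_P|=m|L_D|$.

**Step 3: rounding.** The purpose is to combine the two. The homogeneous system of (9) has integer coefficients depending only on $m$, so its real solution space has a basis of integer vectors $v_1,v_2,\dots$ depending only on $m$. Write (integer solution) $-\,\bar x=\sum_ic_iv_i$ and subtract from the integer solution the combination $\sum_i\lfloor c_i\rceil v_i$ with rounded coordinates. The result $x$ is an integer solution of (9) with $x-\bar x=\sum_i(c_i-\lfloor c_i\rceil)v_i$, so $|x-\bar x|\le C$ entrywise. Since $f_g\ge r_0\gg|L_P|=m|L_D|$, we get $x_g(\rho)\ge\frac{r_0}{2m}\ge0$ for all $g,\rho$, and $x_m(r)\ge\frac{r_0}{2m}\ge l_r$. Fix this $x$.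

**Step 4: cover $L_P$.** The purpose is to get rid of the leftover positions with edges of type $m$. For each $q\in L_P$ in turn choose, by (Z1), an unused $d\in R_m$ with the positions $q+\sigma jd$, $1\le j\le m-1$, in $Z$ and unused, and take the edge formed by $d$, $q$ and these positions. At most $|L_P|$ differences and $m|L_P|$ positions of $Z$ have been used, and each used position excludes at most $m$ values of $d$. Together they exclude at most $(m^2+1)|L_P|=O(n^{1-10m\delta})<n^{1-3m\delta}$ choices of $d$. So this succeeds. These edges have type $m$, and exactly $l_r$ of them lie in class $r$.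

**Step 5: cover the rest of $F$.** The purpose is to use up all remaining differences while meeting the targets. Assign to each remaining $d\in F$ of type $g$ a residue in $\mathbb Z_g$ so that, together with Step 4, exactly $x_g(\rho)$ elements of type $g$ have residue $\rho$. This is possible because $\sum_\rho x_g(\rho)=f_g$, $x_g(\rho)\ge0$, and $x_m(r)\ge l_r$. For each remaining $d$ in turn, with type $g$ and residue $\rho$, fix $t_0\in\mathbb Z_m$ with $t_0\equiv\rho\pmod g$. By (Z2) there are at least $cn^{1-m\delta}$ edges $e(t,d)$ with $t\equiv t_0\pmod m$ and all positions in $Z$. Positions used so far number at most $m|F|=O(n^{1-2m\delta})$ and exclude at most $m^2|F|=o(n^{1-m\delta})$ of these edges. So an edge disjoint from all earlier ones exists. Note that (Z2) holds for every $d\in D$, including small $d$ and $d=n+1$.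

Now every vertex of $L_P\cup L_D\cup R$ is covered. By (9), the positions of $P_r$ used in Steps 4 and 5 number $\sum_gg\,x_g(r\bmod g)=s+l_r$. Exactly $l_r$ of these are in $L_P$, and the others are in $Z$. So exactly $s$ elements of $Z_r$ were used, for every $r$.

**Step 6: absorb.** The purpose is to cover $A$ and what is left of $Z$. The unused part $Z_r'\subset Z_r$ has exactly $k-s$ elements, so by Lemma 8 $H[A_r\cup Z_r']$ has a perfect matching, for each $r$. Since $V=V(M)\sqcup L\sqcup A\sqcup Z\sqcup R$, these matchings together with $M$ and the edges of Steps 4 and 5 form a perfect matching of $H$. So $p(m,n)\ne0$. With the necessity part of Section 3, which holds for all $n\ge1$, Theorem 1 is proved, and with it, for $m$ prime, the conjecture. $\blacksquare$
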